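\title{Tiles in groups acting on Euclidean buildings and symmetric spaces}

\begin{abstract}
A group is monotileable if each of its finite subsets is contained in a finite set whose left translates partition the group. We prove that every group acting properly and cocompactly by isometries on a higher rank symmetric space of noncompact type, or on a thick Euclidean building, is monotileable. This answers a question of MacManus and Mineh. For symmetric spaces the result follows from residual finiteness. For buildings we construct the tiles directly, by a greedy algorithm guided by the gallery distance. When the action is faithful and type-preserving, the construction gives tiles of every cardinality at least $|F|+k$ containing a given finite set $F$, where $k$ depends only on the building.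
\end{abstract}

\section{Introduction}\label{sec:intro}

A subset $T$ of a group $G$ is a \emph{tile} if $G=\bigsqcup_{c\in C}cT$ for some $C\subset G$, that is, if $G$ is a disjoint union of left translates of $T$. The group $G$ is \emph{monotileable} if every finite subset of $G$ is contained in a finite tile. The map $g\mapsto g^{-1}$ shows that right translates lead to the same class of groups.

Not every finite set is a tile. Take $T=\{0,1,3\}$ in $\mathbb Z$. After translating a tiling we may assume that $T$ itself occurs in it; then $2$ must lie in $c+T$ with $c\in\{2,1,-1\}$, and these three translates contain $3$, $1$ and $0$ respectively. But $T$ lies in the tile $\{0,1,2,3\}$, and every finite subset of $\mathbb Z$ lies in an interval, so $\mathbb Z$ is monotileable. Monotileability thus asks whether a finite set can always be completed to a tile by finitely many further elements. The cheapest tiles are the transversals of normal subgroups of finite index, and they show that residually finite groups are monotileable (Lemma~\ref{lem:reductions}).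

We recall the context from \cite{MM}; none of it is used in our proofs. Finite groups and countable abelian groups are monotileable. By Chou, monotileability is preserved under extensions, directed unions, free products, and being residually monotileable; hence elementary amenable groups are monotileable. Word-hyperbolic groups are monotileable (Akhmedov), and so are acylindrically hyperbolic groups. By a result of Sisto, $\operatorname{CAT}(0)$ groups that are not virtually cyclic and contain a rank one isometry are acylindrically hyperbolic, so they are monotileable. The rank-rigidity conjecture posits that an infinite discrete group acting geometrically on an irreducible $\operatorname{CAT}(0)$ space $X$ either contains a rank one isometry, or else $X$ is a higher rank Riemannian symmetric space or Euclidean building. MacManus and Mineh \cite{MM} ask whether groups acting geometrically on the spaces of this second kind are monotileable. We show that they are.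

An action of a group $G$ on a metric space $X$ is \emph{geometric} if it is by isometries, \emph{proper} (every point has a ball $B$ around it such that $gB\cap B\ne\emptyset$ for only finitely many $g$) and \emph{cocompact} ($X=GK$ for a compact set $K$). A \emph{Euclidean building} is the usual discrete one: the $\operatorname{CAT}(0)$ realization of a building whose type $(W,S)$ is an affine Coxeter group, with its complete apartment system. It is \emph{irreducible} if $(W,S)$ is. We also call a finite product of irreducible thick Euclidean buildings of positive dimension a thick Euclidean building. Section~\ref{sec:buildings} recalls these notions.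

\begin{theorem}\label{thm:A}
Let $X$ be an irreducible $\operatorname{CAT}(0)$ space that is either a Riemannian symmetric space of noncompact type, with no Euclidean factor and of rank at least $2$, or a thick Euclidean building of rank at least $2$. Every infinite discrete group acting geometrically on $X$ is monotileable.
\end{theorem}

For a symmetric space the answer is the expected one for a simple reason: modulo a finite kernel the group is linear, hence residually finite. The definition of a building supplies no linear representation, so there we build the tiles from the geometry. The argument uses neither residual finiteness, nor irreducibility, nor rank at least $2$, and it controls the size of the tiles.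

\begin{theorem}\label{thm:B}
Let $G$ act geometrically on a thick Euclidean building $X$ of dimension at least $1$, possibly reducible.
\begin{enumerate}
\item[(1)] $G$ is monotileable.
\item[(2)] There is an integer $k=k(X)$ such that, if the action is faithful and type-preserving, then for every finite $F\subset G$ and every integer $N\ge|F|+k$ there is a tile of cardinality exactly $N$ containing $F$.
\end{enumerate}
\end{theorem}

The tiles of part (2) are of a different nature from transversals, whose cardinality is the index of a subgroup: here $k$ added elements suffice, whatever $F$ is.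

Section~\ref{sec:symmetric} treats symmetric spaces. Section~\ref{sec:greedy} proves a metric criterion for a finite set to be a tile, applies it by hand in a free group, and reads off from this example what is needed in a building. Sections~\ref{sec:buildings}--\ref{sec:transitivity} supply these tools, and Section~\ref{sec:tiles} assembles them.

\section{Reductions and symmetric spaces}\label{sec:symmetric}

\begin{lemma}\label{lem:reductions}
Let $G$ be a group.
\begin{enumerate}
\item[(a)] If $K\lhd G$ is finite and $G/K$ is monotileable, then $G$ is monotileable.
\item[(b)] If $G_0\le G$ has finite index and is monotileable, then $G$ is monotileable.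
\item[(c)] If $G$ is residually finite, then $G$ is monotileable.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $F\subset G$ be finite.

(a) Let $\bar T$ be a finite tile of $G/K$ containing the image of $F$, say $G/K=\bigsqcup\bar c\,\bar T$. The preimage $T$ of $\bar T$ is finite and contains $F$. If $c$ is a lift of $\bar c$, then $cT$ is the preimage of $\bar c\,\bar T$, so these translates partition $G$.

(b) Write $G=\bigsqcup_{r\in R}G_0r$ with $R$ finite. Then $F\subset F_0R$ for a finite $F_0\subset G_0$. Let $T_0\supset F_0$ be a finite tile of $G_0$, say $G_0=\bigsqcup_c cT_0$. The translates $cT_0R$ cover $G_0R=G$. If $ctr=c't'r'$, then $r=r'$, so $ct=c't'$ and $c=c'$. Hence $T_0R\supset F$ is a finite tile.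

(c) For each pair $x\ne y$ in $F$ choose a normal subgroup of finite index not containing $x^{-1}y$, and let $M$ be the intersection of these subgroups. Then $F\to G/M$ is injective, so $F$ lies in a transversal $T$ of $M$. Every $g\in G$ is uniquely $mt$ with $m\in M$ and $t\in T$, so $G=\bigsqcup_{m\in M}mT$.
\end{proof}

Let $X$ be a symmetric space of noncompact type. We use the following standard facts. Any two points of $X$ are joined by a unique geodesic. The group $I=\operatorname{Isom}(X)$ is a Lie group with semisimple Lie algebra $\mathfrak g$. For $x\in X$ let $K_x$ be the stabilizer of $x$ in the identity component $I_0$ and $\mathfrak k$ its Lie algebra. The Cartan decomposition $\mathfrak g=\mathfrak k\oplus\mathfrak p$ at $x$ satisfies $[\mathfrak p,\mathfrak p]\subset\mathfrak k$, the Killing form $B$ is negative definite on $\mathfrak k$, and $T_xX$ is identified with $\mathfrak p$ so that $K_x$ acts through $\operatorname{Ad}$.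

\begin{lemma}\label{lem:Ad}
The homomorphism $\operatorname{Ad}\colon I\to GL(\mathfrak g)$ is injective.
\end{lemma}

\begin{proof}
Let $\operatorname{Ad}\varphi=1$. Conjugation by $\varphi$ is an automorphism of the connected group $I_0$ with trivial derivative, so $\varphi$ centralizes $I_0$. Let $x\in X$. For $k\in K_x$ we have $k\varphi(x)=\varphi(kx)=\varphi(x)$. Suppose $\varphi(x)\ne x$. Then $K_x$ fixes the geodesic from $x$ to $\varphi(x)$, and its initial vector is an element $0\ne v\in\mathfrak p$ with $[\mathfrak k,v]=0$. For $Y\in\mathfrak p$ and $Z\in\mathfrak k$, invariance of $B$ gives $B([v,Y],Z)=-B(Y,[v,Z])=0$. Since $[v,Y]\in\mathfrak k$ and $B$ is definite on $\mathfrak k$, we get $[v,Y]=0$. So $v$ is central in the semisimple algebra $\mathfrak g$, whence $v=0$, a contradiction. Thus $\varphi$ fixes every point.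
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} for symmetric spaces]
The kernel of $G\to I$ lies in a point stabilizer, which is finite by properness. Let $\Gamma$ be the image. By the \v{S}varc--Milnor lemma $G$ is finitely generated, hence so is $\Gamma$. By Lemma~\ref{lem:Ad}, $\Gamma$ is linear, and finitely generated linear groups are residually finite by Malcev's theorem. Parts (c) and (a) of Lemma~\ref{lem:reductions} finish the proof.
\end{proof}

\section{A greedy criterion for tiles}\label{sec:greedy}

\subsection{The criterion}

Let $(Y,d)$ be a metric space. A tuple $(a_0,\dots,a_n)$ of points is \emph{straight} if $d(a_0,a_n)=\sum_{i=1}^n d(a_{i-1},a_i)$, and the \emph{interval} $[a,e]$ is the set of $b$ such that $(a,b,e)$ is straight. Reversals and isometric images of straight tuples are straight. So are subtuples, because the triangle inequalities that bound $d(a_0,a_n)$ by the full sum, passing through the subtuple, must all be equalities. If $(a_0,\dots,a_n)$ and $(a_{i-1},b_1,\dots,b_l,a_i)$ are straight, then the tuple obtained by \emph{inserting} $b_1,\dots,b_l$ between $a_{i-1}$ and $a_i$ is straight, since the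 sum does not change. In particular $b\in[a,e]$ implies $[a,b]\subset[a,e]$.

The natural way to tile a group is greedily: list its elements by distance from a base point and cover the first uncovered element by a new translate. The difficulty is to keep the new translate off the old ones. The criterion below does so by placing a distinguished element of $T$, an \emph{anchor}, on the uncovered element, in such a way that the rest of the translate lies behind the anchor as seen from the base point.

\begin{proposition}\label{prop:greedy}
Let $G$ act by isometries on $(Y,d)$, and let $o\in Y$ be such that $\{g:d(o,go)\le\rho\}$ is finite for every $\rho$. Let $T\subset G$ be finite and $B\subset T$. Assume: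
\begin{itemize}
\item[(O)] for every $h\in G$ there is $t\in B$ such that, for all $x\in T\setminus\{t\}$, the triple $(ho,\,o,\,t^{-1}xo)$ is straight and $t^{-1}xo\ne o$;
\item[(S)] for every $e\in Y$ there is at most one pair $(t,x)$ with $t\in B$, $x\in T\setminus\{t\}$ and $x^{-1}to\in[o,e]$.
\end{itemize}
Then $T$ is a tile of $G$.
\end{proposition}

\begin{proof}
Put $|g|=d(o,go)$ and enumerate $G=\{g_1,g_2,\dots\}$ without repetition so that $|g_n|$ is nondecreasing; this is possible because balls are finite. Let $\tau_n\in B$ be given by (O) for $h=g_n^{-1}$. Applying $g_n$, we see that for $x\in T\setminus\{\tau_n\}$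
\begin{equation}\label{eq:outward}
(o,\;g_no,\;g_n\tau_n^{-1}xo)\ \text{ is straight, and }\ |g_n\tau_n^{-1}x|>|g_n|.
\end{equation}
For $n=1,2,\dots$ do nothing if $g_n$ lies in a translate chosen before, and otherwise choose the translate $g_n\tau_n^{-1}T$, which contains $g_n$. The chosen translates cover $G$. Suppose that translates chosen at times $m<n$ share an element $f$. Then $f\ne g_n$, since $g_n$ was uncovered at time $n$. So $f=g_n\tau_n^{-1}x$ with $x\ne\tau_n$, and $|f|>|g_n|\ge|g_m|$ by \eqref{eq:outward}. Hence $f\ne g_m$ and $f=g_m\tau_m^{-1}y$ with $y\ne\tau_m$. By \eqref{eq:outward}, $g_no$ and $g_mo$ lie in $[fo,o]$. Applying $f^{-1}$, the points $f^{-1}g_no=x^{-1}\tau_no$ and $f^{-1}g_mo=y^{-1}\tau_mo$ lie in $[o,f^{-1}o]$. By (S), $(\tau_n,x)=(\tau_m,y)$, so $g_n=g_m$, a contradiction.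
\end{proof}

The criterion needs a space that branches. For $G=Y=\mathbb Z$, $o=0$ and $|T|\ge3$, condition (O) with $h<0$ forces $t=\min T\in B$, and then the points $t-x$ all lie in the interval $[0,\min T-\max T]$, so (S) fails.

\subsection{An example in a free group}\label{sub:free}

Let $G$ be free on $a,b$, acting on $Y=G$ with the word metric, the vertex set of a $4$-regular tree, and let $o=1$. Then $[1,e]$ is the set of prefixes of the reduced word $e$, and $(h,1,z)$ is straight if and only if the reduced words $h$ and $z$ do not begin with the same letter. Two prefixes of one word are comparable. So (S) holds if none of the words $x^{-1}t$ is a prefix of another, and (O) holds if there are two anchors $t_1,t_2$ and two different letters $l_1,l_2$ such that all $t_i^{-1}x$ begin with $l_i$.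

The set $F=\{1,a,a^3\}$ is not a tile: each translate $cF$ lies in one coset of $\langle a\rangle$, so a tiling of $G$ would restrict to a tiling of $\mathbb Z$ by $\{0,1,3\}$. Add the anchors
\[
t_1=ba^2,\qquad t_2=b^{-1}a^{-1}.
\]
The eight words $x^{-1}t_i$ are
\[
\begin{array}{llll}
ba^2, & a^{-1}ba^2, & a^{-3}ba^2, & t_2^{-1}t_1=ab^2a^2,\\[2pt]
b^{-1}a^{-1}, & a^{-1}b^{-1}a^{-1}, & a^{-3}b^{-1}a^{-1}, & t_1^{-1}t_2=a^{-2}b^{-2}a^{-1}.
\end{array}
\]
They begin with $b$, $a^{-1}b$, $a^{-3}b$, $a$, $b^{-1}$, $a^{-1}b^{-1}$, $a^{-3}b^{-1}$, $a^{-2}b^{-1}$. None of these eight prefixes is a prefix of another, so (S) holds. The words in the first row end in $a$ and those in the second row end in $a^{-1}$, so their inverses $t_1^{-1}x$ and $t_2^{-1}x$ begin with $a^{-1}$ and $a$ respectively, and (O) holds. Hence $\{1,a,a^3,ba^2,b^{-1}a^{-1}\}$ is a tile.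

Each anchor was made of a beginning and an ending. The beginnings $b^{\pm1}$ point in directions whose translates by the elements $x^{-1}$, $x\in F$, are all different, and they point away from each other, so that $t_j^{-1}t_i$ has no cancellation. The endings decide (O), and their inverses are the prefixes of the words $t_j^{-1}t_i$. To do the same in a building, with $Y$ the set of chambers, we need four tools.
\begin{enumerate}
\item \emph{Gluing.} In a tree, two geodesics overlapping in an edge form a geodesic. In higher dimension the overlap must cross walls in all directions (Lemma~\ref{lem:gluing}).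
\item \emph{Directions.} Ends of the tree become chambers at infinity. Different directions diverge (Lemma~\ref{lem:divergence}), and ``pointing away from each other'' becomes ``opposite'' (Lemmas~\ref{lem:opposite} and~\ref{lem:panels}).
\item \emph{Free choice of directions.} A nontrivial element fixes only a nowhere dense set of directions (Proposition~\ref{prop:fix}).
\item \emph{Joining a beginning to an ending.} In a free group one concatenates words. In general a recurrence argument produces a group element with prescribed beginning and ending (Proposition~\ref{prop:transitivity}).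
\end{enumerate}

\section{Euclidean buildings}\label{sec:buildings}

\subsection{The affine Weyl group and heights}

Let $\Phi$ be a reduced root system of a Euclidean space $V$, whose roots we view as linear forms on $V$. Let $\Phi^+$ be a set of positive roots, $W_0$ the Weyl group, $S_0$ the set of simple reflections, and $L\subset V$ the coroot lattice, so that $\alpha(L)\subset\mathbb Z$ for all roots $\alpha$. Write $t_\mu$ for the translation by $\mu\in L$. The affine Weyl group is $W=L\rtimes W_0$; each $w\in W$ is uniquely $t_\mu u$ with $u\in W_0$, the \emph{linear part} of $w$. The \emph{walls} are the hyperplanes $\{\alpha=k\}$ with $\alpha\in\Phi^+$ and $k\in\mathbb Z$; for fixed $\alpha$ they form the \emph{class} $\alpha$. The \emph{alcoves} are the components of the complement of all walls. We recall three facts.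
\begin{itemize}
\item[(W1)] $W_0$ acts simply transitively on the components of the complement of the hyperplanes $\{\alpha=0\}$. One of them is $\mathcal C=\{\alpha>0\text{ for all }\alpha\in\Phi^+\}$. The longest element $w_0$ of $W_0$ is an involution with $w_0\mathcal C=-\mathcal C$.
\item[(W2)] $W$ permutes the walls and acts simply transitively on the alcoves. Let $C_0=\{0<\alpha<1\text{ for all }\alpha\in\Phi^+\}$, and let $S$ be the set of reflections in the walls spanned by the facets (codimension-one faces) of $\overline{C_0}$. Then $(W,S)$ is a Coxeter system, with length function $\ell$. The alcoves $wC_0$ and $wsC_0$ share a facet, their $s$-\emph{facet}, and $\ell(v^{-1}w)$ is the number of walls separating $vC_0$ from $wC_0$.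
\item[(W3)] The sum $\lambda\in L$ of the positive coroots satisfies $\alpha(\lambda)=2$ for simple $\alpha$, hence $\alpha(\lambda)\ge2$ for all $\alpha\in\Phi^+$.
\end{itemize}
Every irreducible affine Coxeter system arises in this way from an irreducible $\Phi$, and finite products arise from reducible $\Phi$; in general $\overline{C_0}$ is a product of simplices. The element $\lambda$ is fixed throughout, and we identify $w$ with the alcove $wC_0$.

For $w\in W$ and $\alpha\in\Phi^+$ the \emph{height} $h_\alpha(w)$ is the integer $h$ with $\alpha(wC_0)\subset(h,h+1)$. It is the integer part of $\alpha(y)$ for any $y\in wC_0$. The number of walls of class $\alpha$ separating $v$ from $w$ is $|h_\alpha(w)-h_\alpha(v)|$, so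
\begin{equation}\label{eq:length}
\ell(v^{-1}w)=\sum_{\alpha\in\Phi^+}|h_\alpha(w)-h_\alpha(v)|.
\end{equation}
In particular an alcove is determined by its heights, and from $w$ to $ws$ exactly one height changes, by $\pm1$. Moreover
\begin{equation}\label{eq:heights}
h_\alpha(t_\mu w)=h_\alpha(w)+\alpha(\mu),\qquad h_\alpha(1)=0,\qquad h_\alpha(u)\in\{-1,0\}\quad(u\in W_0),
\end{equation}
the last because $\alpha\circ u$ is a root and takes values in $(0,1)$ or $(-1,0)$ on $C_0$. Write $v\preceq w$ if $h_\alpha(v)\le h_\alpha(w)$ for all $\alpha\in\Phi^+$. This partial order is invariant under translations. It is reversed by left multiplication with $w_0$: we have $\alpha\circ w_0=-\alpha'$ for a permutation $\alpha\mapsto\alpha'$ of $\Phi^+$, so $h_\alpha(w_0w)=-h_{\alpha'}(w)-1$. The \emph{half-apartments} of $W$ are the sets $\{h_\alpha<k\}$ and $\{h_\alpha\ge k\}$; they are permuted by $W$.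

\subsection{Buildings}

A \emph{building} of type $(W,S)$, for any Coxeter system, is a nonempty set $\Delta$ of \emph{chambers} with a \emph{Weyl distance} $\delta\colon\Delta\times\Delta\to W$ such that $\delta(c,c')=1$ if and only if $c=c'$, and, whenever $\delta(c,c')=w$ and $s\in S$:
\begin{itemize}
\item if $\delta(c',e)=s$, then $\delta(c,e)\in\{w,ws\}$, and $\delta(c,e)=ws$ if $\ell(ws)>\ell(w)$;
\item there is $e$ with $\delta(c',e)=s$ and $\delta(c,e)=ws$.
\end{itemize}
One has $\delta(c',c)=\delta(c,c')^{-1}$. The sets $\{c\}\cup\{e:\delta(c,e)=s\}$ partition $\Delta$; they are the $s$-\emph{panels}. The building is \emph{thick} if every panel has at least three chambers. A \emph{gallery} of type $(s_1,\dots,s_l)$ is a sequence $x_0,\dots,x_l$ with $\delta(x_{i-1},x_i)=s_i$, and $d=\ell\circ\delta$ is a metric, the least length of a gallery between two chambers. The axioms give: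
\begin{itemize}
\item[(P)] For a chamber $a$ and an $s$-panel $\pi$ there is $p\in\pi$, the \emph{projection} of $a$, such that $\delta(a,e)=\delta(a,p)s$ and $d(a,e)=d(a,p)+1$ for all $e\in\pi\setminus\{p\}$. A chamber $e\in \pi$ with $\ell(\delta(a,e)s)>\ell(\delta(a,e))$ is the projection.
\end{itemize}
Indeed, if $p\in\pi$ is closest to $a$ and $w=\delta(a,p)$, then $\ell(ws)>\ell(w)$ by the second axiom; and the first axiom applies to any chamber of $\pi$ with this property.

The group $W$ is a building with $\delta(v,w)=v^{-1}w$. A $\delta$-preserving map $\psi\colon W\to\Delta$ is called a system of \emph{coordinates} on its image, and the images are the \emph{apartments}. If $\psi,\psi'$ have the same image, then $\psi^{-1}\psi'$ preserves $\delta$, so it is left multiplication by $g=\psi^{-1}\psi'(1)$; we write $\psi'=\psi g$. So half-apartments of an apartment are well defined when $W$ is affine. We use the following facts; for (B1), (B2) and (B4) see \cite[Ch.~5]{AB}.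
\begin{itemize}
\item[(B1)] Any two chambers lie in an apartment, and an apartment contains every minimal gallery between two of its chambers.
\item[(B2)] If $\delta(a,b)=v$, $\delta(b,c)=w$ and $\ell(vw)=\ell(v)+\ell(w)$, then $\delta(a,c)=vw$. If $\delta(a,c)=w$ and $s_1\cdots s_l$ is a reduced word for $w$, there is a unique gallery of type $(s_1,\dots,s_l)$ from $a$ to $c$.
\item[(B3)] If apartments $A,A'$ meet, there is a $\delta$-preserving bijection $\iota\colon A\to A'$ that is the identity on $A\cap A'$.
\item[(B4)] A subset of $\Delta$ that admits a $\delta$-preserving bijection onto a subset of $W$ lies in an apartment.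
\item[(B5)] If $W$ is affine and $\Delta$ is thick, then every half-apartment $R$ of an apartment $A$ is $A\cap A'$ for some apartment $A'$.
\end{itemize}
For (B3), take $c\in A\cap A'$ and coordinates $\psi,\psi'$ on $A,A'$ with $\psi(1)=c=\psi'(1)$; then $e=\psi(\delta(c,e))=\psi'(\delta(c,e))$ for $e\in A\cap A'$, so $\iota=\psi'\psi^{-1}$ works. For (B5), take $c\in R$ with a facet in the wall $H$ bounding $R$, let $c''\in A\setminus R$ be its neighbor across $H$, let $s=\delta(c,c'')$, and let $e$ be a third chamber of their panel. For $f\in R$ the walls separating $f$ from $c''$ are those separating $f$ from $c$, and $H$. So $\delta(f,c)s=\delta(f,c'')$ is longer than $\delta(f,c)$, and $\delta(f,e)=\delta(f,c)s=\delta(f,c'')$ by (B2). By (B4) an apartment $A'$ contains $R\cup\{e\}$. Suppose $f\in(A\cap A')\setminus R$. Then $H$ separates $c$ from $f$ but not $c''$ from $f$, so $c''$ lies on a minimal gallery from $c$ to $f$, and $c''\in A'$ by (B1). Now $c,c'',e\in A'$, although panels of $W$ have two elements.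

For $W$ affine, the Euclidean building $X$ with chamber set $\Delta$ is the union of closed chambers, one copy of $\overline{C_0}$ for each $c\in\Delta$, with disjoint interiors, two of them sharing their $s$-facet exactly when they lie in a common $s$-panel. Coordinates $\psi$ induce an isometric embedding $V\to X$ that maps $w\overline{C_0}$ onto the closed chamber $\psi(w)$ and $s$-facets to $s$-facets. An isometry of $X$ is \emph{type-preserving} if it permutes the closed chambers and maps $s$-facets to $s$-facets for all $s$. It then maps galleries to galleries of the same type, so it preserves $\delta$ by (B2).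

\begin{example}\label{ex:tree}
For $\Phi=\{\pm\alpha\}$ and $V=\mathbb R$ with $\alpha(y)=y$, we have $L=2\mathbb Z$, $\lambda=2$, $W_0=\{\pm1\}$, and the alcove $(k,k+1)$ has height $k$. A thick building of this type is a tree in which every vertex has degree at least $3$. Chambers are edges, facets are vertices, the two types are the classes of the bipartition, apartments are lines, and (B5) says that every ray is the intersection of two lines.
\end{example}

\subsection{Reduction to type-preserving actions}

A geometric action is only assumed to be isometric. Thickness forces the metric to remember the chambers.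

\begin{lemma}\label{lem:cellular}
Let $X$ be a thick Euclidean building of dimension $n\ge1$ that admits a geometric action.
\begin{enumerate}
\item[(a)] Every bounded subset of $X$ meets only finitely many closed chambers. In particular panels are finite and balls in $(\Delta,d)$ are finite.
\item[(b)] Every isometry of $X$ permutes the closed chambers and maps facets to facets.
\item[(c)] The type-preserving isometries form a subgroup of finite index in $\operatorname{Isom}(X)$.
\item[(d)] A type-preserving isometry that maps a chamber to itself fixes it pointwise.
\end{enumerate}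
\end{lemma}

\begin{proof}
We first note: if $p$ is an interior point of a closed chamber $c$ and $\rho$ is its distance to $\partial c$, then the open ball $B(p,\rho)$ of $X$ is a Euclidean ball in the interior of $c$. Indeed, a point $y$ of the ball lies in a closed chamber, hence by (B1) in an isometric copy of $V$ that contains $c$, and there the claim is visible.

(a) The space $X$ is proper \cite[I.8.4]{BH}. Fix $y_0\in C_0$, let $\rho$ be its distance to the boundary, and let $y_c$ be the corresponding point of $c$. By the note, $d(y_c,y_{c'})\ge\rho$ for $c\ne c'$. The chambers meeting a bounded set have their points $y_c$ in a bounded set, which in a proper space contains only finitely many points of a $\rho$-separated family. The chambers of a panel share a point, so panels are finite, and balls are finite by induction on the radius.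

(b) Let $O$ be the set of points with a neighborhood isometric to an open subset of $\mathbb R^n$. It is open and invariant under isometries. By the note, open chambers are open subsets of $O$. Let $p$ be an interior point of a facet, which lies in three chambers $c_1,c_2,c_3$ by thickness. A short segment in $c_1$ ending at $p$ perpendicularly to the facet extends geodesically beyond $p$ into the interior of $c_2$, in an apartment containing $c_1$ and $c_2$, and also into the interior of $c_3$. Geodesics in a Euclidean ball do not branch, so $p\notin O$. Interior points of facets are dense in the boundary of each chamber and $O$ is open, so $O$ contains no boundary point of a chamber. Hence the components of $O$ are the open chambers. An isometry permutes them and their closures. An isometry between two Euclidean polytopes is affine, so facets go to facets.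

(c) For an isometry $g$ and a chamber $c$, let $\sigma_c\in\operatorname{Sym}(S)$ be such that $g$ maps the $s$-facet of $c$ to the $\sigma_c(s)$-facet of $gc$. Let $c'\ne c$ share the facet $\phi$ with $c$. Choose apartments containing $c\cup c'$ and $gc\cup gc'$. The isometric bijection $c\cup c'\to gc\cup gc'$ between subsets of these Euclidean spaces extends to an affine isometry $\theta$. Let $r_\phi$ and $r_{g\phi}$ be the reflections in the walls spanned by $\phi$ and $g\phi$, so $\theta r_\phi=r_{g\phi}\theta$. These reflections come from $W$, hence preserve types, and $r_\phi$ exchanges $c$ and $c'$. If $\chi$ is the $s$-facet of $c$, then $r_\phi\chi$ is the $s$-facet of $c'$, and $g(r_\phi\chi)=r_{g\phi}(g\chi)$ has type $\sigma_c(s)$. So $\sigma_{c'}=\sigma_c$. Any two chambers are joined by a gallery, so $\sigma_c$ depends only on $g$. This defines a homomorphism $\operatorname{Isom}(X)\to\operatorname{Sym}(S)$ whose kernel consists of the type-preserving isometries.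

(d) Such an isometry preserves each facet of the chamber, hence each vertex, a vertex being the intersection of the facets containing it. An affine map fixing the vertices fixes the polytope.
\end{proof}

\begin{proof}[Proof that Theorem~\ref{thm:B}(2) implies Theorems~\ref{thm:B}(1) and~\ref{thm:A}]
Let $G$ act geometrically on a thick Euclidean building. The kernel $K$ of the action is finite, and $G/K$ acts faithfully and geometrically. Its type-preserving elements form a subgroup of finite index, which still acts geometrically and is monotileable by Theorem~\ref{thm:B}(2). Lemma~\ref{lem:reductions}(b),(a) gives Theorem~\ref{thm:B}(1), which contains the building case of Theorem~\ref{thm:A}. The symmetric case was proved in Section~\ref{sec:symmetric}.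
\end{proof}

\emph{From now on $X$ is a thick Euclidean building of dimension at least $1$, and $G$ acts on $X$ geometrically, faithfully and type-preservingly.} We shall only use the action on $\Delta$, which preserves $\delta$ and has these properties:
\begin{itemize}
\item[(G1)] balls in $(\Delta,d)$ are finite, and $G$ has finitely many orbits on $\Delta$;
\item[(G2)] stabilizers of chambers are finite, so $\{g:d(c,gc)\le\rho\}$ is finite for all $c$ and $\rho$;
\item[(G3)] only $1\in G$ fixes all chambers.
\end{itemize}
In (G1), every chamber has a translate meeting the compact set $K$ with $GK=X$, and $K$ meets finitely many chambers. Properties (G2) and (G3) follow from Lemma~\ref{lem:cellular}(d), properness and faithfulness.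

\section{Straight tuples of chambers}\label{sec:straight}

Straightness now refers to $(\Delta,d)$ and to $W$ with $d(v,w)=\ell(v^{-1}w)$.

\begin{lemma}\label{lem:straight}
\begin{enumerate}
\item[(a)] A tuple $(v_0,\dots,v_n)$ in $W$ is straight if and only if for each $\alpha\in\Phi^+$ the sequence $h_\alpha(v_0),\dots,h_\alpha(v_n)$ is monotone. In particular chains $v_0\preceq\dots\preceq v_n$ are straight, and a straight tuple with $v_0\preceq v_n$ is a chain.
\item[(b)] A straight tuple in $\Delta$ lies in every apartment containing its first and last chamber.
\item[(c)] (Transfer.) If $(v_0,\dots,v_n)$ is straight in $W$ and $\delta(a_{i-1},a_i)=v_{i-1}^{-1}v_i$ for all $i$, then $(a_0,\dots,a_n)$ is straight.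
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:length}, straightness means $|h_\alpha(v_n)-h_\alpha(v_0)|=\sum_i|h_\alpha(v_i)-h_\alpha(v_{i-1})|$ for every $\alpha$, which is monotonicity. (b) Concatenating minimal galleries between consecutive chambers gives a minimal gallery; apply (B1). (c) Each $(v_0,v_{i-1},v_i)$ is straight, so (B2) gives $\delta(a_0,a_i)=v_0^{-1}v_i$ by induction, and $d(a_0,a_n)=d(v_0,v_n)$.
\end{proof}

Two straight tuples with a nontrivial overlap need not form a straight tuple. For the product of two copies of Example~\ref{ex:tree}, alcoves are unit squares, heights identify $W$ with $\mathbb Z^2$, and $d$ is the $\ell^1$ metric. With $a=(0,1)$, $b=(0,0)$, $c=(1,0)$, $e=(1,1)$, the triples $(a,b,c)$ and $(b,c,e)$ are straight but $(a,b,c,e)$ is not. The overlap $(b,c)$ does not change the second height, so nothing prevents that height from going down and then up. This motivates the following quantity. For $v,w\in W$ put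
\[
r(v,w)=\min_{\alpha\in\Phi^+}|h_\alpha(w)-h_\alpha(v)|.
\]
Elements of $W$ permute the classes of walls, so $r(v,w)=r(1,v^{-1}w)$, and we define $r(a,b)=r(1,\delta(a,b))$ for $a,b\in\Delta$. It can be computed in any coordinates on an apartment containing $a,b$; it is symmetric and $G$-invariant. By Lemma~\ref{lem:straight}(a),(b),
\begin{equation}\label{eq:rmono}
r(a,e)\ge r(b,c)\quad\text{if $(a,b,c,e)$ is straight.}
\end{equation}
The pair $(a,b)$ is \emph{regular} if $r(a,b)\ge1$. In a tree $r=d$, and regular means distinct.

\begin{lemma}[Gluing]\label{lem:gluing}
If $(a_0,\dots,a_m)$ and $(a_{m-1},a_m,\dots,a_n)$ are straight and $(a_{m-1},a_m)$ is regular, then $(a_0,\dots,a_n)$ is straight.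
\end{lemma}

\begin{proof}
Put $v_0=1$ and $v_i=v_{i-1}\delta(a_{i-1},a_i)$. The first tuple lies in an apartment, and in coordinates $\psi$ with $\psi(1)=a_0$ we have $a_i=\psi(v_i)$ for $i\le m$ by induction. So $(v_0,\dots,v_m)$ is straight. Coordinates with $\psi'(v_{m-1})=a_{m-1}$ on an apartment containing the second tuple show that $(v_{m-1},\dots,v_n)$ is straight. For each $\alpha$ the sequence $h_\alpha(v_i)$ is monotone for $i\le m$ and for $i\ge m-1$, and $h_\alpha(v_{m-1})\ne h_\alpha(v_m)$, so both parts are monotone in the same sense. Thus $(v_0,\dots,v_n)$ is straight, and transfer applies.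
\end{proof}

A regular pair also singles out an upward direction in an apartment.

\begin{lemma}\label{lem:normal}
Let $a,b$ be chambers of an apartment $A$. There are coordinates $\psi$ on $A$ with $\psi^{-1}a\preceq\psi^{-1}b$, and we may require in addition either $\psi^{-1}a\in W_0$ or $\psi^{-1}b\in W_0$. If $(a,b)$ is regular and $\psi,\psi'$ both satisfy the inequality, then $\psi'=\psi t_\nu$ for some $\nu\in L$.
\end{lemma}

\begin{proof}
Let $a=\psi_0(v)$ and $b=\psi_0(w)$ in some coordinates. Choose $y\in vC_0$ and $y'\in wC_0$ with $\alpha(y'-y)\ne0$ for all $\alpha$, and $u\in W_0$ with $y'-y\in u\mathcal C$. In the coordinates $\psi=\psi_0u$ the two alcoves contain $u^{-1}y$ and $u^{-1}y'$, whose difference is in $\mathcal C$; taking integer parts gives the inequality. Precomposing with a translation preserves it and moves either alcove $t_\mu u'$ to $u'\in W_0$. Now let $(a,b)$ be regular and $\psi'=\psi g$, with $u$ the linear part of $g$. All heights increase strictly in both coordinates, so for points $y,y'$ of the alcoves $\psi^{-1}a,\psi^{-1}b$ both $y'-y$ and $g^{-1}y'-g^{-1}y=u^{-1}(y'-y)$ lie in $\mathcal C$. By (W1), $u=1$.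
\end{proof}

\section{Chambers at infinity}\label{sec:infinity}

\subsection{Sectors}

For $x\in V$ and $u\in W_0$ let $\langle x+u\mathcal C\rangle$ be the set of $w\in W$ with $wC_0\subset x+u\mathcal C$, and for $j\in\mathbb Z$ let $D_j=\{w:h_\alpha(w)\ge j\text{ for all }\alpha\in\Phi^+\}$.

\begin{lemma}\label{lem:cones}
\begin{enumerate}
\item[(a)] If $\alpha\in\Phi^+$ is positive (negative) on $u\mathcal C$, then $h_\alpha$ takes all sufficiently large (sufficiently negative) integer values on $\langle x+u\mathcal C\rangle$.
\item[(b)] If all heights are bounded below on $\langle x+u\mathcal C\rangle$, then $u=1$.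
\item[(c)] $\langle x+\mathcal C\rangle\supset D_j$ if $j\ge\max_{\alpha\in\Phi^+}\alpha(x)$, and $D_j\supset\langle|j|\lambda+\mathcal C\rangle$ for all $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $z\in u\mathcal C$. The open cone $u\mathcal C$ contains a ball of radius $\varepsilon$ around $z$, so $x+u\mathcal C$ contains the ball of radius $\varepsilon t$ around $x+tz$. For $k$ of large absolute value and the right sign there is $t$ with $\varepsilon t>\operatorname{diam}C_0$ and $\alpha(x+tz)=k+\frac12$. An alcove whose closure contains $x+tz$ lies in the ball and has height $k$. (b) If $u\ne1$, some positive root is negative on $u\mathcal C$; apply (a). (c) If $w\in D_j$, then $\alpha>j\ge\alpha(x)$ on $wC_0$. If $wC_0\subset|j|\lambda+\mathcal C$, then $\alpha>|j|\alpha(\lambda)\ge j$ on $wC_0$, and $h_\alpha(w)\ge j$ because $j$ is an integer.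
\end{proof}

A \emph{sector} of an apartment $A$ is a set $\psi\langle x+u\mathcal C\rangle$ with $\psi$ coordinates on $A$; since $W$ permutes the cones $x+u\mathcal C$, one may fix $\psi$. A sector of $A$ contained in another apartment $A'$ is a sector of $A'$: with $\iota$ from (B3) it equals $\iota\psi\langle x+u\mathcal C\rangle$. Two sectors are \emph{equivalent} if their intersection contains a sector. Let $\Omega$ be the set of classes $[s]$ and $\partial A$ the set of classes of sectors of $A$. The class of $\psi\langle x+u\mathcal C\rangle$ does not depend on $x$, since two translates of $u\mathcal C$ contain a third. We write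
\[
\psi(+\infty)=[\psi\langle\mathcal C\rangle],\qquad\psi(-\infty)=[\psi\langle-\mathcal C\rangle]=(\psi w_0)(+\infty).
\]
Every $\xi\in\partial A$ is $\psi(+\infty)$ for suitable coordinates on $A$: precompose with an element of $W_0$. In a tree, sectors are rays and $\Omega$ is the set of ends. The following facts are standard \cite[\S11.8]{AB}, \cite[Ch.~9]{Ronan}; for a product of buildings all objects are products.
\begin{itemize}
\item[(I1)] Equivalence of sectors is an equivalence relation. For $c\in\Delta$ and $\xi\in\Omega$ there is an apartment $A$ with $c\in A$ and $\xi\in\partial A$.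
\item[(I2)] $\Omega$ is a building of type $(W_0,S_0)$ whose Weyl distance satisfies $\delta_\infty([\psi\langle u\mathcal C\rangle],[\psi\langle u'\mathcal C\rangle])=u^{-1}u'$ for all coordinates $\psi$. Any two elements of $\Omega$ lie in a common $\partial A$.
\end{itemize}
If $\psi$ is a system of coordinates, so is $g\psi$ for $g\in G$. Hence $G$ acts on $\Omega$ and preserves $\delta_\infty$. We call $\xi,\xi'$ \emph{opposite} if $\delta_\infty(\xi,\xi')=w_0$. For $\xi,\xi'\in\partial A$ and $\xi'=\psi(+\infty)$ this means $\xi=\psi(-\infty)$. Opposite elements are distinct, as $w_0\ne1$; two ends of a tree are opposite if and only if they are distinct.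

A property of chambers holds \emph{near} $\xi$ if it holds for all chambers of some sector of class $\xi$. Two sectors of class $\xi$ contain a third one, so finitely many properties that hold near $\xi$ hold simultaneously near $\xi$. If $\xi\in\partial A$, then $f\in A$ for $f$ near $\xi$. In coordinates:
\begin{equation}\label{eq:near}
\text{a property holds near $\psi(+\infty)$ if and only if it holds on $\psi(D_j)$ for some $j$.}
\end{equation}
``If'' is the second half of Lemma~\ref{lem:cones}(c). Conversely, a sector of class $\psi(+\infty)$ shares a sector with $\psi\langle\mathcal C\rangle$. This subsector has the form $\psi\langle x+u\mathcal C\rangle$ and heights at least $0$, so $u=1$, and it contains some $\psi(D_j)$.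

The analogue of the ray from an edge to an end is
\[
[c,\xi)=\{e\in\Delta:\ e\in[c,f]\text{ for all }f\text{ near }\xi\}.
\]
It contains $c$, and $g[c,\xi)=[gc,g\xi)$ for $g\in G$.

\begin{lemma}\label{lem:rays}
\begin{enumerate}
\item[(a)] For coordinates $\psi$ and $v\in W$,
\[
[\psi(v),\psi(+\infty))=\psi\{w:v\preceq w\},\qquad[\psi(v),\psi(-\infty))=\psi\{w:w\preceq v\}.
\]
In particular $[c,\xi)\subset A$ whenever $c\in A$ and $\xi\in\partial A$.
\item[(b)] For all $c,\xi$ and $N$: near $\xi$ we have $f\in[c,\xi)$ and $r(c,f)\ge N$.
\item[(c)] If $e_i\in[e_{i-1},\xi)$ for $i=1,\dots,n$, then $(e_0,\dots,e_n)$ is straight.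
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $e\in[\psi(v),\psi(+\infty))$. By \eqref{eq:near} there is $w'$ with $v\preceq w'$ and $e\in[\psi(v),\psi(w')]$. By Lemma~\ref{lem:straight}, $e=\psi(w)$ with $v\preceq w\preceq w'$. Conversely, if $v\preceq w$ and $j\ge\max_\alpha h_\alpha(w)$, then $v\preceq w\preceq w'$ for all $w'\in D_j$, so $\psi(w)\in[\psi(v),f]$ for $f$ near $\psi(+\infty)$. The second formula is the first one for $\psi w_0$, as $w_0$ reverses $\preceq$.
(b) By (I1), $c=\psi(v)$ and $\xi=\psi(+\infty)$ for some $\psi$. Both properties hold on $\psi(D_j)$ for $j\ge N+\max_\alpha h_\alpha(v)$.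
(c) Take $f$ near $\xi$ with all $(e_{i-1},e_i,f)$ straight. Successive insertion shows that $(e_0,\dots,e_n,f)$ is straight.
\end{proof}

\begin{lemma}\label{lem:opposite}
Let $\xi,\xi'\in\partial A$ be opposite and $a,b\in A$ with $a\in[b,\xi)$. Then $b\in[a,\xi')$, and $(a_+,a,b,b_+)$ is straight for all $a_+\in[a,\xi)$ and $b_+\in[b,\xi')$.
\end{lemma}

\begin{proof}
Take coordinates on $A$ with $\xi'=\psi(+\infty)$ and $\xi=\psi(-\infty)$. By Lemma~\ref{lem:rays}(a) the four chambers lie in $A$ and $\psi^{-1}a_+\preceq\psi^{-1}a\preceq\psi^{-1}b\preceq\psi^{-1}b_+$.
\end{proof}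

\subsection{Divergence}

Condition (S) forbids two chambers to lie in a common interval $[c,e]$. In a tree, two rays from $c$ to different ends separate, and edges beyond the branch point have this property. In general we compare $\xi$ and $\xi'$ along canonical sequences of chambers, obtained by translating $c$ by multiples of $\lambda$ toward $\xi$ and $\xi'$.

\begin{lemma}[Divergence]\label{lem:divergence}
Let $c\in\Delta$ and $\xi\ne\xi'$ in $\Omega$. There are sectors $s,s'$ of classes $\xi,\xi'$ such that no interval $[c,e]$ contains both a chamber of $s$ and a chamber of $s'$.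
\end{lemma}

\begin{proof}
Choose coordinates $\varphi$ on an apartment $A$ with $c=\varphi(v)$ and $\xi=\varphi(+\infty)$, and put $c_m=\varphi(t_{m\lambda}v)$ for $m\ge1$. Define $c'_m$ in the same way for $\xi'$.

\emph{There is $m$ with $c_m\ne c'_m$.} We have $[c,\xi)=\bigcup_m[c,c_m]$. Indeed, if $v\preceq w$, then $v\preceq w\preceq t_{m\lambda}v$ for large $m$ by \eqref{eq:heights}; and an element of $[c,c_m]$ is $\varphi(w)$ with $v\preceq w$ by Lemma~\ref{lem:straight}. If $c_m=c'_m$ for all $m$, then $[c,\xi')=[c,\xi)\subset A$. By Lemma~\ref{lem:rays}(b) this set contains a sector of class $\xi'$, necessarily of the form $\varphi\langle x+u\mathcal C\rangle$. Its heights are bounded below by those of $v$, so $u=1$ and $\xi'=\xi$, a contradiction.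

Fix such an $m$ and let $N=m\max_\alpha\alpha(\lambda)\ge1$. By Lemma~\ref{lem:rays}(b) there are sectors $s,s'$ of classes $\xi,\xi'$ with $p\in[c,\xi)$, $p'\in[c,\xi')$ and $r(c,p),r(c,p')\ge N$ for all $p\in s$, $p'\in s'$. Suppose that such $p,p'$ lie in $[c,e]$. Let $B$ be an apartment containing $c,e$, and let $\chi$ be coordinates on $B$ with $c=\chi(v'')$ and $v''\preceq\chi^{-1}e$ (Lemma~\ref{lem:normal}). We show $c_m=\chi(t_{m\lambda}v'')$. The same argument gives $c'_m=\chi(t_{m\lambda}v'')$, which is the desired contradiction.

Write $p=\varphi(w)$. Then $h_\alpha(w)\ge h_\alpha(v)+N\ge h_\alpha(t_{m\lambda}v)$, so $v\preceq t_{m\lambda}v\preceq w$ and $c_m\in[c,p]\subset[c,e]$. Thus $c,c_m,p\in A\cap B$. Since $(c,p,e)$ is straight, $v''\preceq\chi^{-1}p$. With $\iota\colon A\to B$ from (B3), $\iota\varphi$ and $\chi$ are coordinates on $B$ in which the regular pair $(c,p)$ is increasing. By Lemma~\ref{lem:normal}, $\iota\varphi=\chi t_\nu$ with $\nu\in L$, and $t_\nu v=v''$. Hence $c_m=\iota\varphi(t_{m\lambda}v)=\chi(t_\nu t_{m\lambda}v)=\chi(t_{m\lambda}v'')$.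
\end{proof}

\subsection{Many opposite directions}

\begin{lemma}\label{lem:panels}
Every panel of $\Omega$ is infinite. For $\omega_1,\dots,\omega_n\in\Omega$ there is $\xi\in\Omega$ opposite to all $\omega_i$.
\end{lemma}

\begin{proof}
Let $\pi$ be the $s$-panel of $\xi=\varphi(+\infty)$, where $s$ is the reflection for the simple root $\alpha$ and $A=\varphi(W)$. Then $\xi^*=[\varphi\langle s\mathcal C\rangle]\in\pi$ by (I2). For $n\ge0$ let $R_n=\varphi\{h_\alpha<n\}$, let $A_n$ be an apartment with $A\cap A_n=R_n$ (B5), and let $\varphi_n$ be coordinates on $A_n$ that agree with $\varphi$ on $\{h_\alpha<n\}$ (B3). As $\alpha\circ s=-\alpha$, we have $\alpha<0$ on $s\mathcal C$, so $\xi^*=[\varphi_n\langle s\mathcal C\rangle]$. Therefore $\xi_n=\varphi_n(+\infty)$ satisfies $\delta_\infty(\xi^*,\xi_n)=s$ and lies in $\pi$. Let $0\le m<n$, and let $v,w$ be adjacent alcoves with common facet in $\{\alpha=m\}$ and $h_\alpha(v)=m-1$, $h_\alpha(w)=m$. Then $v\preceq w$, and $c=\varphi(v)=\varphi_n(v)$, $e=\varphi(w)=\varphi_n(w)$, so $e\in[c,\xi_n)$. But $[c,\xi_m)\subset A_m$, while $e\in A\setminus R_m$ is not in $A_m$. So $\xi_m\ne\xi_n$.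

Choose $\xi$ maximizing $\sum_i\ell(\delta_\infty(\omega_i,\xi))$, which is bounded because $W_0$ is finite. Suppose $v=\delta_\infty(\omega_i,\xi)\ne w_0$ for some $i$. Then $\ell(vs)>\ell(v)$ for some $s\in S_0$, and $\xi$ is the projection of $\omega_i$ to its $s$-panel. Replace $\xi$ by a chamber of this infinite panel that is not the projection of any $\omega_j$. By (P) no summand decreases and the $i$-th increases, a contradiction.
\end{proof}

\section{A topology on $\Omega$ and fixed points}\label{sec:fix}

We must choose directions that are pairwise opposite and are moved by finitely many given elements of $G$. We obtain them by intersecting a nonempty open set with finitely many open dense sets. For a regular pair $(a,b)$ put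
\[
U(a,b)=\{\xi\in\Omega:b\in[a,\xi)\}.
\]
In a tree this is the set of ends whose ray from $a$ passes through $b$. We have $gU(a,b)=U(ga,gb)$.

\begin{lemma}\label{lem:topology}
\begin{enumerate}
\item[(a)] The sets $U(a,b)$ are nonempty and form a base of a Hausdorff topology on $\Omega$, in which every nonempty open set is infinite and $G$ acts by homeomorphisms.
\item[(b)] For $\xi\in\Omega$ the set $\operatorname{Opp}(\xi)$ of elements opposite to $\xi$ is open.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) \emph{Base.} The sets cover $\Omega$ by Lemma~\ref{lem:rays}(b). Let $\xi\in U(a_1,b_1)\cap U(a_2,b_2)$. Choose $f'\in[b_1,\xi)\cap[b_2,\xi)$ and then $f\in[f',\xi)$ with $r(f',f)\ge1$. Then $\xi\in U(f',f)$, and $(a_l,b_l,f',f)$ is straight for $l=1,2$ by Lemma~\ref{lem:rays}(c). If $\omega\in U(f',f)$, then $(f',f,y)$ is straight for $y$ near $\omega$, so $(a_l,b_l,f',f,y)$ is straight by gluing, and $\omega\in U(a_l,b_l)$. The group $G$ permutes the base.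

\emph{Hausdorff.} For $\xi\ne\xi'$ fix $c$, take $s,s'$ from Lemma~\ref{lem:divergence}, and choose $p\in s\cap[c,\xi)$ and $p'\in s'\cap[c,\xi')$ with $r(c,p),r(c,p')\ge1$. If $\omega\in U(c,p)\cap U(c,p')$, then $p,p'\in[c,e]$ for $e$ near $\omega$, which is excluded.

\emph{Each $U(a,b)$ has at least two points.} Take coordinates $\psi$ on an apartment $A\ni a,b$ with $\psi^{-1}a\preceq\psi^{-1}b$. Then $\xi=\psi(+\infty)\in U(a,b)$. Fix $\alpha\in\Phi^+$ and $n$ with $a,b\in R=\psi\{h_\alpha<n\}$. Take $A'$ with $A\cap A'=R$ and coordinates $\psi'$ on $A'$ agreeing with $\psi$ on $\{h_\alpha<n\}$. Then $\xi'=\psi'(+\infty)\in U(a,b)$ and $[a,\xi')\subset A'$, whereas $[a,\xi)$ contains chambers of $A\setminus R$, which are not in $A'$. So $\xi'\ne\xi$. Thus no point is isolated. A nonempty finite open set would give an isolated point after removing all of its points but one.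

(b) Let $\eta$ be opposite to $\xi$, with $\xi,\eta\in\partial A$. Take $a\in A$ and $b\in[a,\eta)$ with $r(a,b)\ge1$, so $\eta\in U(a,b)$. We show $U(a,b)\subset\operatorname{Opp}(\xi)$. Let $\omega\in U(a,b)$. By Lemma~\ref{lem:opposite}, $a\in[b,\xi)$ and $(f,a,b)$ is straight for $f\in[a,\xi)$, hence for $f$ near $\xi$. For $y$ near $\omega$, $(a,b,y)$ is straight. Gluing and \eqref{eq:rmono} give $r(f,y)\ge1$ for all $f$ in a sector of class $\xi$ and all $y$ in a sector of class $\omega$. Take an apartment $B$ with $\xi,\omega\in\partial B$ and coordinates with $\xi=\chi(+\infty)$, $\omega=[\chi\langle u\mathcal C\rangle]$. After shrinking, the two sectors lie in $B$, and by (I2) they are $\chi\langle x+\mathcal C\rangle$ and $\chi\langle x'+u\mathcal C\rangle$. If $u\mathcal C\ne-\mathcal C$, some $\alpha\in\Phi^+$ is positive on $u\mathcal C$. By Lemma~\ref{lem:cones}(a) the two sectors then contain chambers with the same $h_\alpha$, contradicting $r\ge1$. So $u=w_0$.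
\end{proof}

\begin{proposition}\label{prop:fix}
For $1\ne g\in G$ the fixed set $\operatorname{Fix}(g)\subset\Omega$ is closed with empty interior.
\end{proposition}

The statement is false for individual automorphisms. In the $3$-regular tree, choose a vertex and exchange two of the three branches at it by an involution that fixes the third branch pointwise. This involution is type-preserving and fixes an open set of ends. It generates a group acting properly, and it lies in the full type-preserving automorphism group, which acts cocompactly; so both properties must be used together. The idea is to look at a fixed open set $U(a,b)$ from chambers $f_n$ going to infinity inside it. Seen from $f_n$, the set $U(a,b)$ fills more and more of the directions opposite to the one we came from, while $g$ moves $f_n$ by a bounded amount. Cocompactness brings $f_n$ back to a fixed chamber, and properness makes the resulting conjugates of $g$ constant.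

\begin{proof}
The fixed set of a homeomorphism of a Hausdorff space is closed. Suppose that $g$ fixes $U(a,b)$ pointwise. Take coordinates $\psi$ on an apartment $A$ with $a=\psi(v_0)$, $b=\psi(v_1)$, $v_0\preceq v_1$. Then $\xi=\psi(+\infty)\in U(a,b)$. Put $f_n=\psi(t_{n\lambda})$.

\emph{Step 1: $d(f_n,gf_n)$ is eventually constant.} As $g\xi=\xi$, we have $\xi\in\partial A\cap\partial(gA)$, so $A\cap gA$ contains a sector $s$ of class $\xi$, and $s\cap g^{-1}s$ contains a sector $s_1$ of class $\xi$. By (I2), $s_1=\psi\langle x+\mathcal C\rangle$ for some $x$. With $\iota\colon gA\to A$ from (B3), $\iota g\psi$ is a system of coordinates on $A$, so $\iota g\psi=\psi w$ for some $w\in W$, with linear part $u$. Since $gs_1\subset s\subset A\cap gA$, we have $g\psi=\psi w$ on $\langle x+\mathcal C\rangle$. So $gs_1=\psi\langle wx+u\mathcal C\rangle$. This sector has class $g\xi=\xi$, whence $u=1$ by (I2) and $w=t_\mu$. By \eqref{eq:heights} and Lemma~\ref{lem:cones}(c), $f_n\in s_1$ for large $n$, and then $\delta(f_n,gf_n)=t_{-n\lambda}t_\mu t_{n\lambda}=t_\mu$.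

\emph{Step 2: renormalization.} By (G1) there are a chamber $c$, an infinite set of indices $n$ and elements $\gamma_n\in G$ with $\gamma_nf_n=c$. The conjugates $h_n=\gamma_ng\gamma_n^{-1}\ne1$ satisfy $d(c,h_nc)=d(f_n,gf_n)$, so by Step 1 and (G2) we may pass to a subsequence on which $h_n=h$ is constant. The maps $\varphi_n(w)=\gamma_n\psi(t_{n\lambda}w)$ are coordinates with $\varphi_n(1)=c$, and $\varphi_n(w)$ lies in the finite ball of radius $\ell(w)$ around $c$. By a diagonal argument there is a further subsequence on which $\varphi_n(w)$ is eventually equal to some $\varphi(w)$, for each $w$. The map $\varphi$ preserves $\delta$. Let $\zeta=\varphi(-\infty)$.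

\emph{Step 3: $h$ fixes $\operatorname{Opp}(\zeta)$ pointwise.} Let $\omega\in\operatorname{Opp}(\zeta)$ and $\zeta,\omega\in\partial B$. Choose $e=\varphi(w_1)\in B$ near $\zeta$, then $e'\in[e,\zeta)$ with $r(e,e')\ge1$. By Lemma~\ref{lem:rays}(a), $e'\in B$ and $e'=\varphi(w_2)$ with $w_2\preceq w_1$. By Lemma~\ref{lem:opposite} in $B$, $e\in[e',\omega)$, so $(e',e,f)$ is straight for $f$ near $\omega$. For large $n$ in the subsequence, $\varphi_n(w_1)=e$, $\varphi_n(w_2)=e'$ and
\[
t_{-n\lambda}v_0\preceq t_{-n\lambda}v_1\preceq w_2\preceq w_1 .
\]
Applying $\varphi_n$ shows that $(\gamma_na,\gamma_nb,e',e)$ is straight. By gluing, $(\gamma_na,\gamma_nb,e',e,f)$ is straight for $f$ near $\omega$. So $\omega\in U(\gamma_na,\gamma_nb)=\gamma_nU(a,b)$, which $h=\gamma_ng\gamma_n^{-1}$ fixes pointwise.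

\emph{Step 4: $h$ fixes $\Omega$ pointwise.} We use descending induction on the length of $v=\delta_\infty(\zeta,\omega)$; the case $v=w_0$ is Step 3. If $v\ne w_0$, choose $s\in S_0$ with $\ell(vs)>\ell(v)$. By (P) all other chambers of the $s$-panel of $\omega$ are at distance $vs$ from $\zeta$, so $h$ fixes them. Then $h$ preserves this panel and fixes all of its chambers but possibly one, so it fixes $\omega$.

\emph{Step 5: $h=1$.} Let $A'$ be any apartment, $\eta,\eta'\in\partial A'$ opposite, and $e\in A'$. Both $\eta$ and $\eta'$ are fixed by $h$, so they lie in $\partial(hA')$. Choose $f\in[e,\eta)\cap hA'$ and $f'\in[e,\eta')\cap hA'$. By Lemma~\ref{lem:opposite}, applied to the pair $(e,e)$, the triple $(f,e,f')$ is straight, so $e\in hA'$. Thus $A'\subset hA'$, and equality holds because $\delta(e,\cdot)$ maps both sets bijectively onto $W$. So $h$ preserves every apartment, and by (B5) every half-apartment. A chamber of $A'$ is determined by its heights, hence by the half-apartments of $A'$ containing it, so it is fixed by $h$. By (G3), $h=1$, a contradiction.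
\end{proof}

\section{Joining a beginning to an ending}\label{sec:transitivity}

\begin{proposition}\label{prop:transitivity}
If $(a,b)$ and $(c,e)$ are regular pairs, there is $t\in G$ such that $(a,b,tc,te)$ is straight.
\end{proposition}

In a tree this says that a non-backtracking path leaving $b$ away from $a$ can reach a translate of $c$ with the orientation for which $e$ lies ahead. So the objects to follow are oriented edges. In general the orientation of a chamber $x$ is an element $u\in W_0$: we think of $x$ as the alcove $u$ in coordinates where ``ahead'' means ``up'' for $\preceq$. One step ahead is a translation by $\lambda$ followed by any choice of alcove around the new origin. For $u,u'\in W_0$ put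
\[
w_{u,u'}=u^{-1}t_\lambda u'=\delta(t_{i\lambda}u,\;t_{(i+1)\lambda}u')\qquad(i\in\mathbb Z).
\]
By \eqref{eq:heights} and (W3), for all $\alpha\in\Phi^+$,
\begin{equation}\label{eq:step}
h_\alpha(t_{(i+1)\lambda}u')-h_\alpha(t_{i\lambda}u)\ge\alpha(\lambda)-1\ge1 .
\end{equation}
Let $\Sigma=\Delta\times W_0$, with $G$ acting on the first factor, and draw an arrow $(x,u)\to(y,u')$ if $\delta(x,y)=w_{u,u'}$. The arrows are $G$-invariant. Every $(x,u)$ has a successor $(y,u')$ for each $u'$, found in any apartment containing $x$. We want to reach every $G$-orbit of $\Sigma$ by following arrows forward. Thickness gives connectivity when arrows may be used in both directions. A counting argument on the finite quotient, a form of recurrence for a random walk along arrows, removes the need for backward steps.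

\begin{lemma}\label{lem:recurrence}
Let $Z\subset\Sigma$ be $G$-invariant and contain all successors of its elements. Then $Z$ contains all predecessors of its elements.
\end{lemma}

\begin{proof}
For each $w\in W$ fix a reduced word $s_1\cdots s_l$. By (B2) the pairs $(x,y)$ with $\delta(x,y)=w$ correspond bijectively to the galleries $x=x_0,\dots,x_l=y$ of type $(s_1,\dots,s_l)$. Let $q_i+1$ be the size of the panel containing $x_{i-1},x_i$ and put $P_w(x,y)=\prod_i q_i^{-1}$. Given $x_{i-1}$, there are $q_i$ choices for $x_i$, each with factor $q_i^{-1}$; given $x_i$, there are $q_i$ choices for $x_{i-1}$. By induction on $l$, $\sum_yP_w(x,y)=1$ and $\sum_xP_w(x,y)=1$. Define $\kappa((x,u),(y,u'))=|W_0|^{-1}P_{w_{u,u'}}(x,y)$ on arrows and $\kappa=0$ otherwise. Then $\kappa$ is $G$-invariant, positive exactly on arrows, and $\sum_{\sigma'}\kappa(\sigma,\sigma')=1=\sum_\sigma\kappa(\sigma,\sigma')$.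

Let $\Sigma_1$ be a set of orbit representatives of $\Sigma$ and $Z_1=Z\cap\Sigma_1$; they are finite by (G1), and stabilizers are finite by (G2). Give each $G$-orbit of pairs $(\sigma,\sigma')\in Z\times\Sigma$ the weight $\kappa(\sigma,\sigma')/|G_\sigma\cap G_{\sigma'}|$. The orbits whose first entry lies in $G\sigma$ correspond to the $G_\sigma$-orbits on $\Sigma$, and the $G_\sigma$-orbit of $\sigma'$ has $|G_\sigma|/|G_\sigma\cap G_{\sigma'}|$ elements. So these orbits have total weight $|G_\sigma|^{-1}\sum_{\sigma'}\kappa(\sigma,\sigma')=|G_\sigma|^{-1}$. Grouping by the second entry instead, we get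
\[
\sum_{\sigma\in Z_1}\frac1{|G_\sigma|}=\sum_{\sigma'\in\Sigma_1}\frac1{|G_{\sigma'}|}\sum_{\sigma\in Z}\kappa(\sigma,\sigma')=\sum_{\sigma'\in Z_1}\frac1{|G_{\sigma'}|}\sum_{\sigma\in Z}\kappa(\sigma,\sigma'),
\]
where the last equality holds because no arrow leaves $Z$. The inner sums are at most $1$, so all of them equal $1$. Hence all predecessors of elements of $Z_1$ lie in $Z$, and invariance gives the lemma.
\end{proof}

\begin{lemma}\label{lem:connected}
If $Z\subset\Sigma$ is nonempty and contains all successors and predecessors of its elements, then $Z=\Sigma$.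
\end{lemma}

\begin{proof}
Let $(x,u)\in Z$ and $\delta(x,x')=s\in S$. We show $(x',u)\in Z$. Let $z$ be a third chamber in the panel of $x,x'$. Let $\alpha$ be the positive root whose height differs between $u$ and $us$.

Suppose $h_\alpha(us)=h_\alpha(u)+1$. Since $h_\alpha(us)\le1<2\le h_\alpha(t_\lambda)$, formula \eqref{eq:length} gives $d(us,t_\lambda)=d(u,t_\lambda)-1$, that is, $\ell(sw)=\ell(w)-1$ for $w=w_{u,1}$. Choose $y$ with $\delta(z,y)=sw$. As $\delta(x,z)=\delta(x',z)=s$, (B2) gives $\delta(x,y)=\delta(x',y)=w$. So $(x,u)\to(y,1)\leftarrow(x',u)$.

Suppose $h_\alpha(us)=h_\alpha(u)-1$. Since $h_\alpha(us)\ge-2\ge h_\alpha(t_{-\lambda})$, we get $d(t_{-\lambda},us)=d(t_{-\lambda},u)-1$, that is, $\ell(ws)=\ell(w)-1$ for $w=w_{1,u}=\delta(t_{-\lambda},u)$. Choose $y$ with $\delta(y,z)=ws$. Then $\delta(y,x)=\delta(y,x')=w$ by (B2), so $(x,u)\leftarrow(y,1)\to(x',u)$.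

In both cases $(x',u)\in Z$. Following galleries, $\Delta\times\{u\}\subset Z$. For every $u'$ the element $(x,u)$ has a successor $(y,u')\in Z$, so $\Delta\times\{u'\}\subset Z$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:transitivity}]
By Lemma~\ref{lem:normal} there are coordinates $\psi,\psi'$ with $a=\psi(v)$, $b=\psi(u)$, $v\preceq u$, and $c=\psi'(u')$, $e=\psi'(v')$, $u'\preceq v'$, where $u,u'\in W_0$. Let $Z$ be the set of all $g\sigma$ with $g\in G$ and $\sigma$ the endpoint of a path of arrows of length at least $1$ starting at $(b,u)$. It is nonempty, $G$-invariant and closed under successors, so $Z=\Sigma$ by Lemmas~\ref{lem:recurrence} and~\ref{lem:connected}. Hence there are $t\in G$ and a path $(b,u)=(x_0,u_0)\to\dots\to(x_n,u_n)=(tc,u')$. The consecutive Weyl distances of $(a,x_0,\dots,x_n,te)$ are those of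
\[
v\preceq u_0\preceq t_\lambda u_1\preceq\dots\preceq t_{n\lambda}u_n\preceq t_{n\lambda}v',
\]
which is a chain by \eqref{eq:step}. By transfer $(a,x_0,\dots,x_n,te)$ is straight, and so is its subtuple $(a,b,tc,te)$.
\end{proof}

\begin{remark}
The conclusion fails for a group fixing some $\omega\in\Omega$. Take regular pairs with $a\in[b,\omega)$ and $e\in[c,\omega)$. If $(a,b,tc,te)$ were straight, gluing its reversal with $(b,a,f)$ for $f$ near $\omega$ would give $tc\in[te,f]$, while $te\in[tc,f]$; this forces $tc=te$. The group of all type-preserving automorphisms of the $3$-regular tree fixing an end $\omega$ has two orbits on edges, given by the type of the vertex closer to $\omega$. So finiteness of stabilizers cannot be dropped.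
\end{remark}

The last tool replaces the two letters $l_1,l_2$ of Section~\ref{sub:free}: a finite set of chambers that continues every approach to a base chamber.

\begin{lemma}\label{lem:Q}
For $c_0\in\Delta$ the set $Q(c_0)=\{q:\delta(c_0,q)=w_{u,1}\text{ for some }u\in W_0\}$ is finite, $(c_0,q)$ is regular for all $q\in Q(c_0)$, and for every chamber $x$ there is $q\in Q(c_0)$ with $(x,c_0,q)$ straight.
\end{lemma}

\begin{proof}
Finiteness follows from (G1) and regularity from \eqref{eq:step}. By Lemma~\ref{lem:normal} there are coordinates with $x=\psi(v)$, $c_0=\psi(u)$, $u\in W_0$ and $v\preceq u$. Then $v\preceq u\preceq t_\lambda$, and $q=\psi(t_\lambda)$ works.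
\end{proof}

In Example~\ref{ex:tree} the two Weyl distances lead from $(0,1)$ and from $(-1,0)$ to $(2,3)$. So $Q(c_0)$ consists of the edges at distance $2$ beyond one endpoint of $c_0$ and those at distance $3$ beyond the other.

\section{Construction of the tiles}\label{sec:tiles}

We prove Theorem~\ref{thm:B}(2). Let $k$ be the minimum of $|Q(c_0)|$ over all chambers $c_0$; the group $G$ does not enter this definition, and $k\ge1$. Fix $c_0$ attaining the minimum. Let $F\subset G$ be finite, $N\ge|F|+k$ and $M=N-|F|$. Let $q_1,\dots,q_M$ be a list of elements of $Q(c_0)$ in which every element occurs. Indices $i,i',j$ range over $\{1,\dots,M\}$. We construct anchors $t_1,\dots,t_M$ and apply Proposition~\ref{prop:greedy} to $Y=\Delta$ and $o=c_0$, which is allowed by (G2). The beginning of $t_i$ will be a regular pair $(p_i',p_i)$ far out in a direction $\xi_i$, and its ending will be $(\hat q_i,q_i,c_0)$, with $\hat q_i$ far out in a direction $\eta_i$ behind $q_i$; see Figure~\ref{fig:arms}.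

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (-5.6,0)--(-3.6,0); \draw[dashed] (-3.6,0)--(-2.2,0);
\draw (-2.2,0)--(2.2,0);
\draw[dashed] (2.2,0)--(3.6,0); \draw (3.6,0)--(5.6,0);
\draw (-1.2,0)--(0,-1.1)--(1.2,0);
\foreach \x/\l in {-5.6/{t_ic_0},-4.6/{t_iq_i},-3.6/{t_i\hat q_i},-2.2/{p_i},-1.2/{p_i'},1.2/{p_j'},2.2/{p_j},3.6/{t_j\hat q_j},4.6/{t_jq_j},5.6/{t_jc_0}}
  {\fill (\x,0) circle (1.6pt); \node[above] at (\x,0.05) {$\l$};}
\fill (0,-1.1) circle (1.6pt); \node[below] at (0,-1.15) {$xc_0$};
\end{tikzpicture}
\caption{Schematic position of the chambers attached to two anchors $t_i,t_j$ and an element $x\in F$. The horizontal tuple is straight, and so are the tuples from $xc_0$ through $p_i'$ to $t_ic_0$ and from $xc_0$ through $p_j'$ to $t_jc_0$. The dashed parts join the beginning of an anchor to its ending.}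
\label{fig:arms}
\end{figure}

\subsection*{Step 1: directions}
The sets $U(c_0,q_j)$ are infinite, so we can choose distinct $\eta_j\in U(c_0,q_j)$. We choose $\xi_1,\dots,\xi_M$ inductively so that they are pairwise opposite and all the points
\begin{equation}\label{eq:points}
x^{-1}\xi_i\quad(x\in F,\ 1\le i\le M),\qquad\eta_j\quad(1\le j\le M)
\end{equation}
are distinct for distinct indices $(x,i)$, $j$. The set $\bigcap_{j<i}\operatorname{Opp}(\xi_j)$ (all of $\Omega$ if $i=1$) is open and nonempty by Lemmas~\ref{lem:topology}(b) and~\ref{lem:panels}. Its intersection with the finitely many open dense sets $\Omega\setminus\operatorname{Fix}(yx^{-1})$, for $x\ne y$ in $F$, is open and nonempty by Proposition~\ref{prop:fix}, hence infinite. Choose $\xi_i$ in it, different from the finitely many points $xy^{-1}\xi_j$ ($j<i$; $x,y\in F$) and $x\eta_j$ (all $j$; $x\in F$). These conditions say that $x^{-1}\xi_i$ differs from $y^{-1}\xi_i$ for $y\ne x$, from $y^{-1}\xi_j$ for $j<i$, and from all $\eta_j$. This is where faithfulness is needed: if $yx^{-1}$ acted trivially, $x^{-1}\xi_i$ and $y^{-1}\xi_i$ would coincide.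

\subsection*{Step 2: chambers}
For $i\ne j$ let $A_{ij}=A_{ji}$ be an apartment with $\xi_i,\xi_j\in\partial A_{ij}$. For $i=1,\dots,M$ in turn choose $p_i'$ with
\[
p_i'\in A_{ij}\ (j\ne i),\qquad p_i'\in[xc_0,\xi_i)\ (x\in F),\qquad p_i'\in[p_j',\xi_i)\ (j<i);
\]
each condition holds near $\xi_i$. By Lemma~\ref{lem:opposite} in $A_{ij}$, in fact $p_i'\in[p_j',\xi_i)$ for all $i\ne j$. Next choose chambers $p_i$ and $\hat q_j$ such that:
\begin{itemize}
\item[(C1)] $p_i\in[p_i',\xi_i)$, $r(p_i',p_i)\ge1$, and $q_j\in[c_0,\hat q_j]$;
\item[(C2)] no interval $[c_0,e]$ contains two of the chambers $x^{-1}p_i$ (index $(x,i)$, $x\in F$) and $\hat q_j$ (index $j$) with different indices;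
\item[(C3)] for distinct $i,i',j$, no interval $[p_j',e]$ contains both $p_i$ and $p_{i'}$.
\end{itemize}
Condition (C1) holds for $p_i$ near $\xi_i$ by Lemma~\ref{lem:rays}(b), and for $\hat q_j$ near $\eta_j$ since $\eta_j\in U(c_0,q_j)$. For (C2), apply Lemma~\ref{lem:divergence} with base $c_0$ to each pair of points in \eqref{eq:points}. It asks $\hat q_j$ to lie in finitely many sectors of class $\eta_j$ and $x^{-1}p_i$ in finitely many sectors $s$ of class $x^{-1}\xi_i$, that is, $p_i$ in the sectors $xs$ of class $\xi_i$. For (C3), apply the lemma with base $p'_j$ to $\xi_i\ne\xi_{i'}$. So each chamber to be chosen is subject to finitely many conditions that hold near its own direction, and all can be met. By \eqref{eq:rmono}, $r(c_0,\hat q_j)\ge r(c_0,q_j)\ge1$.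

\subsection*{Step 3: anchors}
By Proposition~\ref{prop:transitivity} there is $t_i\in G$ with $(p_i',p_i,t_i\hat q_i,t_ic_0)$ straight. Inserting $t_iq_i$, the \emph{arm} $(p_i',p_i,t_i\hat q_i,t_iq_i,t_ic_0)$ is straight. The following tuples are straight:
\begin{align}
&(xc_0,\ p_i',\ p_i,\ t_i\hat q_i,\ t_iq_i,\ t_ic_0)&&(x\in F),\label{eq:S1}\\
&(t_jc_0,\ t_jq_j,\ t_j\hat q_j,\ p_j,\ p_j',\ p_i',\ p_i,\ t_i\hat q_i,\ t_iq_i,\ t_ic_0)&&(i\ne j).\label{eq:S2}
\end{align}
For \eqref{eq:S1}, the triple $(xc_0,p_i',p_i)$ is straight by Lemma~\ref{lem:rays}(c); glue it to the arm along the regular pair $(p_i',p_i)$. For \eqref{eq:S2}, the tuple $(p_j,p_j',p_i',p_i)$ is straight by Lemma~\ref{lem:opposite} in $A_{ij}$; glue it to the $i$-th arm along $(p_i',p_i)$, and glue the reversed $j$-th arm to the result along $(p_j,p_j')$.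

Put $B=\{t_1,\dots,t_M\}$ and $T=F\cup B$. The tuples \eqref{eq:S1} and \eqref{eq:S2} contain the distinct chambers $p_i',p_i$, so their ends differ: $t_ic_0\ne xc_0$ for $x\in F$ and $t_ic_0\ne t_jc_0$ for $j\ne i$. Hence $|T|=|F|+M=N$.

\subsection*{Step 4: condition (O)}
Let $h\in G$. By Lemma~\ref{lem:Q} there is $i$ with $(hc_0,c_0,q_i)$ straight. Let $x\in T\setminus\{t_i\}$. Reversing \eqref{eq:S1} or \eqref{eq:S2} and applying $t_i^{-1}$, we see that $(c_0,q_i,t_i^{-1}xc_0)$ is straight. Gluing along the regular pair $(c_0,q_i)$ shows that $(hc_0,c_0,t_i^{-1}xc_0)$ is straight, and $t_i^{-1}xc_0\ne c_0$ by Step 3.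

\subsection*{Step 5: condition (S)}
Attach to each pair $(t_i,x)$ with $x\in T\setminus\{t_i\}$ a chamber in $[c_0,x^{-1}t_ic_0]$ from the list in (C2). If $x\in F$, take $x^{-1}p_i$, with index $(x,i)$, by \eqref{eq:S1}. If $x=t_j$, take $\hat q_j$, with index $j$, by \eqref{eq:S2}. Suppose that $(t_i,x)\ne(t_{i'},x')$ and that $x^{-1}t_ic_0$ and $x'^{-1}t_{i'}c_0$ lie in $[c_0,e]$. Then both attached chambers lie in $[c_0,e]$, so by (C2) their indices agree. As the pairs differ, this means $x=x'=t_j$ with $i,i',j$ distinct. Both paths start through $\hat q_j$, and they are told apart later, after $p_j'$. Put $e'=t_je$. Then $(t_jc_0,t_ic_0,e')$ is straight. Inserting $p'_j,p_i$ by \eqref{eq:S2}, the tuple $(t_jc_0,p_j',p_i,t_ic_0,e')$ is straight, so $p_i\in[p_j',e']$. The same argument with $i'$ gives $p_{i'}\in[p_j',e']$. This contradicts (C3).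

\medskip
By Proposition~\ref{prop:greedy}, $T$ is a tile of cardinality $N$ containing $F$. This proves Theorem~\ref{thm:B}(2), and with it Theorems~\ref{thm:B}(1) and~\ref{thm:A}, as shown in Section~\ref{sec:buildings}. \qed

\begin{thebibliography}{9}

\bibitem{AB} Abramenko and Brown, \emph{Buildings}, GTM 248.

\bibitem{BH} Bridson and Haefliger, I.8.4.

\bibitem{MM} Joseph MacManus and Lawk Mineh, \emph{Tiling in some nonpositively curved groups}, arXiv:2401.09545 (2024).

\bibitem{Ronan} Ronan, \emph{Lectures on Buildings}.

\end{thebibliography}
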